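# A sharp quadratic bound for the effective weight of a numerical semigroup

## The semigroup $\langle 5,6,7\rangle$ and its relatives with six gaps

Take all sums of copies of $5$, $6$ and $7$. One summand gives $5,6,7$; two give $10,\dots,14$; three give $15,\dots,21$; four give $20,\dots,28$; and from there on the intervals overlap. Together with the empty sum $0$, we obtain every natural number except
$$1,2,3,4,8,9 .$$
Now count the pairs (generator, missing number) in which the generator is the smaller of the two. Each of $5,6,7$ lies below exactly two missing numbers, $8$ and $9$. So there are $3\cdot 2=6$ pairs.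

Let us try other sets that are closed under addition and miss exactly six numbers.

* $\{0,7,8,9,\dots\}$ misses $1,\dots,6$. Its generators are $7,\dots,13$, and none lies below a missing number: $0$ pairs.
* $\langle 2,13\rangle$ misses $1,3,5,7,9,11$. The generator $2$ lies below five of them, $13$ below none: $5$ pairs.
* $\langle 3,7\rangle$ misses $1,2,4,5,8,11$. The generator $3$ lies below four of them, $7$ below two: $6$ pairs.
* $\langle 4,5\rangle$ misses $1,2,3,6,7,11$. Each generator lies below three of them: $6$ pairs.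
* $\langle 4,6,9\rangle$ misses $1,2,3,5,7,11$. The counts for $4,6,9$ are $3,2,1$: $6$ pairs.

Rather different semigroups stop at the same number $6$. Is $6$ the maximum, and what is the maximum when $g$ numbers are missing?

**Definitions.** A *numerical semigroup* is a subset $S\subseteq\mathbf N=\{0,1,2,\dots\}$ that contains $0$, is closed under addition, and has finite complement. The elements of $\mathbf N\setminus S$ are the *gaps*, and their number is the *genus* $g$. The *minimal generators* of $S$ are the nonzero elements of $S$ that are not a sum of two nonzero elements of $S$; below, "generator" always means minimal generator. The *multiplicity* is $m=\min(S\setminus\{0\})$. The *effective weight* is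
$$\operatorname{ewt}(S)=\#\{(a,b): a \text{ is a minimal generator of } S,\ b\text{ is a gap of }S,\ a<b\}.$$

For $\langle5,6,7\rangle$ we have just found $m=5$, $g=6$ and $\operatorname{ewt}=6$.

**Definition.** For integers $r\ge2$ and $d\ge 2r-1$, the *Castelnuovo semigroup* $S_{r,d}$ is generated by an interval of $r$ consecutive integers:
$$S_{r,d}=\langle d-r+1,d-r+2,\dots,d\rangle .$$

For example $S_{3,7}=\langle5,6,7\rangle$ and $S_{2,5}=\langle4,5\rangle$. The multiplicity of $S_{r,d}$ is $m=d-r+1\ge r$, so $d=m+r-1\le 2m-1<2m$. A sum of two nonzero elements is at least $2m$, so every number of the interval is a minimal generator. Hence the minimal generators of a Castelnuovo semigroup form an interval, and neither $\langle3,7\rangle$ nor $\langle 4,6,9\rangle$ is Castelnuovo.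

The following conjecture comes from Nathan Pflueger, "Weierstrass semigroups on Castelnuovo curves", arXiv:1608.08178 (2016).

**Conjecture.** For any numerical semigroup $S$ of genus $g$, $\operatorname{ewt}(S)\le\left\lfloor\frac{(g+1)^2}{8}\right\rfloor$. For $g\ge10$, the only equality cases are Castelnuovo semigroups.

For $g=6$ the bound is $\lfloor 49/8\rfloor=6$. The examples above show that for small genus other semigroups can also reach it, so some lower bound on $g$ is needed in the second sentence. We shall prove that the conjecture is true, and find all equality cases in every genus.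

## Multiplicity two, no gaps beyond $2m$, and a bound that is twice too large

**Multiplicity $2$.** Here $S$ contains all even numbers, the gaps are $1,3,\dots,2g-1$, and $S=\langle2,2g+1\rangle$ with $g\ge1$. The generator $2$ lies below $g-1$ gaps and $2g+1$ below none, so $\operatorname{ewt}(S)=g-1$. Since
$$(g+1)^2-8(g-1)=(g-3)^2\ge0,$$
the bound holds, and $g-1=\lfloor (g+1)^2/8\rfloor$ exactly when $(g-3)^2<8$, that is, when $g\le5$.

**A crude count.** For general $S$, two generators never lie in the same residue class mod $m$, because the larger one would be the smaller one plus a positive multiple of $m$. So there are at most $m$ generators. Generators are at least $m$, and there are $g-(m-1)$ gaps above $m$. Hence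
$$\operatorname{ewt}(S)\le m(g+1-m)\le\frac{(g+1)^2}{4},$$
which is too large by a factor of $2$. One reason for the loss is that a gap between $m$ and $2m$ only sees generators between $m$ and $2m$, and there may be far fewer than $m$ of those. So we split everything at $2m$. Put

* $x=\#(S\cap[m,2m))$,
* $y=\#\{\text{gaps in }(m,2m)\}=m-x$,
* $h=\#\{\text{gaps}>2m\}$.

Since $m,2m\in S$, the gaps are the $m-1$ numbers in $[1,m-1]$, the $y$ gaps in $(m,2m)$ and the $h$ gaps above $2m$. So $g=(m-1)+y+h$, and with $m=x+y$,
$$g+1=(x+h)+2y.\tag{1}$$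

**No gaps beyond $2m$.** If $h=0$, each of the $y$ gaps above $m$ sees at most $x$ generators, so $\operatorname{ewt}(S)\le xy$. By (1), $x+2y=g+1$, and
$$xy=\frac{(x+2y)^2-(x-2y)^2}{8}\le\frac{(g+1)^2}{8}.$$
So the $8$ comes from maximizing a product $xy$ under the constraint $x+2y=g+1$.

When $h>0$, equation (1) has the same shape with $x+h$ in place of $x$. So the conjectured bound would follow from $\operatorname{ewt}(S)\le(x+h)y$. This is what we prove.

**Theorem A.** $\operatorname{ewt}(S)\le (x+h)\,y$.

**Theorem B (the conjecture).** $\operatorname{ewt}(S)\le\lfloor (g+1)^2/8\rfloor$. If $g\ge 10$, equality holds exactly for the Castelnuovo semigroups $S_{r,d}$ with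
$$r=g+1-2y,\qquad d=2g+1-3y,\qquad y\in\mathbf Z,\ |g+1-4y|\le 2 .$$
There are two of them if $g\equiv1 \pmod 4$ and one otherwise.

**Theorem C (equality in Theorem A).** $\operatorname{ewt}(S)=(x+h)y$ if and only if $S$ is one of the following:

* (E0) $\{0\}\cup[m,m+x-1]\cup[2m,\infty)$, $1\le x\le m$;
* (E1) $\{0\}\cup[m,m+x-1]\cup[2m,3m-2]\cup[3m,\infty)$, $x\ge1$, $m\ge 2x$;
* (E2) $\{0,m\}\cup[2m,3m-2]\cup[3m,4m-2]\cup[4m,\infty)$, $m\ge3$;
* (E3) $\langle 2,2g+1\rangle$, $g\ge4$;
* (E4) $\{0,m\}\cup[m+2,2m]\cup[2m+2,\infty)$, $m\ge3$;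
* (E5) $\langle 4,6,w\rangle$, $w\ge 9$ odd.

**Corollary D (all genera).** $\operatorname{ewt}(S)=\lfloor (g+1)^2/8\rfloor$ if and only if $S$ is of type (E0) with $|x-2y|\le2$, or $S$ is one of
$$\langle2,7\rangle,\ \langle2,9\rangle,\ \langle2,11\rangle,\ \langle3,5\rangle,\ \langle3,7\rangle,\ \langle3,7,11\rangle,\ \langle4,5\rangle,$$
$$\langle4,6,7\rangle,\ \langle4,6,9\rangle,\ \langle4,6,11\rangle,\ \langle4,6,13\rangle,\ \langle4,6,15\rangle,\ \langle6,7,8\rangle.$$
In particular the bound $g\ge10$ is sharp: $\langle4,6,15\rangle$ has $g=9$ and $\operatorname{ewt}=12=\lfloor100/8\rfloor$, and it is not Castelnuovo.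

If $S=\mathbf N$, then $m=x=1$, $y=h=0$, $g=0$, $\operatorname{ewt}(S)=0$, and $S$ is of type (E0) with $|x-2y|=1$; all the statements hold. From now on $m\ge2$.

## Residue classes modulo $m$ and an exact formula

The wish is that each gap above $2m$ sees at most $y$ generators; together with at most $xy$ pairs from the gaps in $(m,2m)$, this would give Theorem A. This section computes exactly by how much each part of the wish can fail.

"Class" means residue class mod $m$, identified with an integer in $[0,m-1]$. Let
$$A=\{a\in[0,m-1]: m+a\in S\}=\{a_0<a_1<\dots<a_{x-1}\},\quad a_0=0,\qquad B=[0,m-1]\setminus A .$$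
So $|A|=x$ and $|B|=y$. By $A+A$ we always mean the set of *integer* sums $a+a'$, not reduced mod $m$. Let
$$\delta_i=\#\{\beta\in B:\beta<a_i\},\qquad \Delta=\sum_{i=0}^{x-1}\delta_i=\#\{(\beta,a)\in B\times A:\beta<a\}.$$
Below $a_i$ there are $i$ elements of $A$ and $\delta_i$ elements of $B$, so $a_i=i+\delta_i$. The number $\Delta$ counts inversions: it is $0$ exactly when $A=[0,x-1]$.

For a gap $b$ let $e(b)$ be the number of generators $<b$, so $\operatorname{ewt}(S)=\sum_b e(b)$ over all gaps $b$. Let $F$ be the largest gap.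

**A running example.** Let $S=\langle5,7,8\rangle=\{0,5,7,8,10\}\cup[12,\infty)$. The gaps are $1,2,3,4,6,9,11$, so $g=7$. Here $m=5$, $A=\{0,2,3\}$, $B=\{1,4\}$, $x=3$, $y=2$, $h=1$, $F=11$. Also $(\delta_0,\delta_1,\delta_2)=(0,1,1)$ and $\Delta=2$. The gaps $6,9,11$ see $1,3,3$ generators, so $\operatorname{ewt}(S)=7$, while $(x+h)y=8$. The gap $11$ sees $3>y$ generators. So the wish is false for individual gaps above $2m$, and yet Theorem A holds here, because the gap $6$ sees only one generator instead of $x=3$.

**Fact 1.** All $x$ elements of $S\cap[m,2m)$ are generators, and $2m$ is not. The generators $>2m$ lie in pairwise distinct classes, and all these classes are in $B$.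

*Proof.* A sum of two nonzero elements is at least $2m$, which gives the first claim, and $2m=m+m$. If $w<w'$ are generators in the same class, then $w'=w+lm$ with $l\ge1$ is a sum of two nonzero elements, a contradiction. Finally, if $w>2m$ has class $a\in A$, then $w>2m>m+a$, so $w=(m+a)+lm$ with $l\ge1$, and $w$ is not a generator. $\square$

**Fact 2.** Every gap $b>m$ has class in $B$.

*Proof.* If $b>m$ has class $a\in A$, then $b\ge m+a$, so $b=(m+a)+lm$ with $l\ge0$ lies in $S$. $\square$

**Fact 3.** If $s\in B\cap(A+A)$, then no generator $>2m$ and no gap $>2m$ has class $s$.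

*Proof.* Write $s=a+a'$ with $a,a'\in A$. Then $2m+s=(m+a)+(m+a')$ is a sum of two nonzero elements of $S$, so it is neither a gap nor a generator. Since $s\in B$ we have $s>0$, so every integer $>2m$ of class $s$ is $2m+s+lm$ with $l\ge0$; it is again a sum of two nonzero elements of $S$. $\square$

For a gap $b>2m$ let
$$D_b=\{\,j\in B: \text{ class } j \text{ contains no generator } w \text{ with } 2m<w<b\,\}.$$
By Fact 1, the generators below $b$ are the $x$ elements of $S\cap[m,2m)$ and one for each class in $B\setminus D_b$. Hence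
$$e(b)=x+y-|D_b|\qquad\text{for every gap } b>2m.\tag{2}$$
A gap $m+\beta$ with $\beta\in B$ has $e(m+\beta)=\#\{a\in A:a<\beta\}$. Summing over $\beta\in B$ gives the number of pairs in $B\times A$ that are not inversions, that is, $xy-\Delta$. Gaps $<m$ have $e=0$. Therefore, with sums over $b>2m$ running over gaps,
$$\operatorname{ewt}(S)=xy-\Delta+\sum_{b>2m}(x+y-|D_b|)=(x+h)y-\Delta+\sum_{b>2m}(x-|D_b|).\tag{3}$$
So Theorem A is equivalent to
$$\sum_{b>2m}(x-|D_b|)\le\Delta,\tag{4}$$
with equality in Theorem A if and only if there is equality in (4).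

Two properties of $D_b$ will be used all the time. First, *monotonicity*: $D_{b'}\subseteq D_b$ for gaps $2m<b<b'$. Second, $B\cap(A+A)\subseteq D_b$ for every gap $b>2m$, by Fact 3.

In the running example, $D_{11}$ consists of the classes in $\{1,4\}$ without a generator in $(10,11)$, so $D_{11}=\{1,4\}$. Then (2) gives $e(11)=3+2-2=3$, and (4) reads $3-2\le2$.

## Two gaps at distance $m$

By (2), a gap $b>2m$ sees at most $y$ generators exactly when $|D_b|\ge x$. The next lemma says that this can only fail for a gap $b$ with $b+m\in S$.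

**Lemma 1.** If $b>2m$ and $b+m$ are both gaps, then $|D_b|\ge x$.

*Proof.* We produce one element of $D_b$ for each $a\in A$. Since $m+a\in S$ and $b+m\notin S$, the number
$$b-a=(b+m)-(m+a)$$
is not in $S$. Also $b-a>2m-m=m$, so $b-a$ is a gap $>m$, and its class $j$ is in $B$ by Fact 2. Let $w$ be a generator of class $j$, if there is one. Then $w>b-a$, for otherwise $b-a=w+lm\in S$ with $l\ge0$. Being congruent to $b-a$, it satisfies $w\ge b-a+m>b$, because $a<m$. So no generator of class $j$ lies below $b$, and $j\in D_b$. The numbers $b-a$ for $a\in A$ have $x$ distinct classes. $\square$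

If $|D_b|\ge x$ for all gaps $b>2m$, then the left side of (4) is $\le0\le\Delta$, and we are done. The remaining case is the one where the gap-by-gap estimate breaks down. There, the bad gaps are confined to the top of the gap set, and we must pay for them with $\Delta$.

## The top window, paid for by inversions

**Step 1: the structure of the bad gaps.** This step shows that the bad gaps fit into a window of length less than $m$ and that their classes are restricted. Suppose some gap $b>2m$ has $|D_b|<x$. Let $b^*$ be the least such gap, and let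
$$b^*=b_1<b_2<\dots<b_z=F$$
be *all* gaps $\ge b^*$, so $z\ge1$. By monotonicity $|D_{b_r}|\le|D_{b^*}|<x$ for all $r$, so by Lemma 1 no $b_r+m$ is a gap. Let $c_r$ be the class of $b_r$; by Fact 2, $c_r\in B$. Four consequences follow.

* *The classes $c_1,\dots,c_z$ are distinct.* If $b_s=b_r+lm$ with $l\ge1$, then $b_r+m\notin S$, since otherwise $b_s=(b_r+m)+(l-1)m\in S$. So $b_r+m$ would be a gap, which is excluded.
* *$F<b^*+m$.* Otherwise $F-m\ge b^*$. Since $F\notin S$, also $F-m\notin S$, so $F-m$ is one of the $b_r$, and $(F-m)+m=F$ is a gap, which is excluded.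
* *$c_r\in D_F$.* A generator of class $c_r$ exceeds $b_r$, since otherwise $b_r\in S$. Hence it is at least $b_r+m\ge b^*+m>F$.
* *$c_r\notin A+A$.* This is Fact 3, since $b_r>2m$ is a gap of class $c_r\in B$.

**Step 2: bounding the left side of (4).** Put $D=D_F$. It contains the $z$ classes $c_r$, so write $|D|=z+\nu$ with $\nu\ge0$; and $z+\nu<x$. Gaps $b$ with $2m<b<b^*$ have $|D_b|\ge x$ and contribute at most $0$ to (4). For the others $D_{b_r}\supseteq D$. Hence
$$\sum_{b>2m}(x-|D_b|)\le\sum_{r=1}^z(x-|D_{b_r}|)\le z(x-z-\nu).\tag{5}$$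
It therefore suffices to find $z(x-z-\nu)$ inversions. There are exactly $x-z-\nu$ indices $i$ with $z+\nu\le i\le x-1$, so we want $\delta_i\ge z$ for each of them.

**Step 3: few inversions make $A+A$ long.** Here is why this should be true. If $\delta_i$ is small, then $a_0,\dots,a_i$ are densely packed near $0$, and by the pigeonhole principle $A+A$ contains a long interval starting at $a_i$. The classes $c_r$ avoid $A+A$. Either this interval reaches $m-1$, so all $c_r$ lie below $a_i$ and $\delta_i\ge z$ after all; or it stops earlier but contains many elements of $B$, and these lie in $D$ without being any $c_r$, so that $\nu$ is larger than we said.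

**Lemma 2.** $\delta_i\ge z$ for all $i$ with $z+\nu\le i\le x-1$.

*Proof.* Suppose that $z+\nu\le i\le x-1$ and $\delta_i\le z-1$. Since $z\le i$,
$$a_i=i+\delta_i\le i+z-1\le 2i-1.$$
Let $k\ge i$ be the minimal index such that $k=x-1$ or $a_{k+1}\ge2k+2$. By minimality, $a_{l+1}\le 2l+1$ for $i\le l<k$. Together with $a_i\le2i$ this gives $a_l\le 2l$ for all $i\le l\le k$.

*Claim: $[a_i,2k]\subseteq A+A$.* Let $i\le l\le k$ and $a_l\le n\le 2l$. Both $\{a_0,\dots,a_l\}$ and $\{n-a_0,\dots,n-a_l\}$ are subsets of $[0,n]$ with $l+1$ elements. The interval $[0,n]$ has $n+1\le2l+1<2(l+1)$ elements, so the two sets meet: $a_s=n-a_t$ for some $s,t$, and $n\in A+A$. Thus $[a_l,2l]\subseteq A+A$ for $i\le l\le k$. Since $a_{l+1}\le2l+1$ for $i\le l<k$, each of these intervals starts no later than one past the end of the preceding one, so together they cover $[a_i,2k]$.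

*Case 1: $2k\le m-1$.* By the choice of $k$, either there is no $a_{k+1}$ or $a_{k+1}>2k$; and $a_k\le 2k$. So $A\cap[a_i,2k]=\{a_i,\dots,a_k\}$, and $B\cap[a_i,2k]$ has
$$(2k-a_i+1)-(k-i+1)=k+i-a_i=k-\delta_i$$
elements. All of them lie in $B\cap(A+A)\subseteq D$, and none is a $c_r$, because $c_r\notin A+A$. As $D$ has only $\nu$ elements besides the $c_r$,
$$\nu\ge k-\delta_i\ge i-(z-1)\ge\nu+1,$$
a contradiction.

*Case 2: $2k\ge m-1$.* Then $[a_i,m-1]\subseteq A+A$. Since $c_r\notin A+A$, the $z$ distinct elements $c_1,\dots,c_z$ of $B$ are all $<a_i$. So $\delta_i\ge z$, a contradiction. $\square$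

**Step 4: conclusion.** This step combines the two estimates. By Lemma 2, $\Delta\ge\sum_{i\ge z+\nu}\delta_i\ge z(x-z-\nu)$. With (5) this is (4), and **Theorem A** is proved. $\blacksquare$

In the running example $b^*=F=11$, $z=1$, $c_1=1$ and $D=\{1,4\}$, so $\nu=1$; indeed $4=2+2\in A+A$. Lemma 2 asserts $\delta_2\ge1$, which is true. The inversion counted by $\delta_1=1$ is not needed, and this is why Theorem A is strict there: $7<8$.

## The six families with equality

We prove **Theorem C**.

### The families attain equality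

In (E0), (E1), (E2) and (E4), the sets are given explicitly. A sum of two nonzero elements is at least $2m$, so closure under addition only requires that no such sum is one of the gaps $>2m$.

**(E0)** There are no gaps $>2m$, so $S$ is closed and $h=0$. All $x$ generators in $[m,2m)$ lie below all $y$ gaps in $(m,2m)$. So $\operatorname{ewt}=xy$.

**(E1)** The only gap $>2m$ is $3m-1$. Two elements of $[m,m+x-1]$ have sum at most $2m+2x-2\le3m-2$, and a sum with a summand $\ge2m$ is at least $3m$. So $S$ is closed, with $h=1$ and $y=m-x$. The gaps in $(m,2m)$ are $m+x,\dots,2m-1$ and contribute $xy$. An element of $[2m,3m-2]$ that is a sum of two nonzero elements is a sum of two elements of $[m,m+x-1]$, and these sums form $[2m,2m+2x-2]$. So the generators below $3m-1$ are the $x$ elements of $[m,m+x-1]$ and the $m-2x$ elements of $[2m+2x-1,3m-2]$. Hence $e(3m-1)=m-x=y$ and $\operatorname{ewt}=(x+1)y$.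

**(E2)** The gaps $>2m$ are $3m-1$ and $4m-1$. We have $m+m=2m$; adding $m$ to $[2m,3m-2]$ gives $[3m,4m-2]$; adding $m$ to $[3m,4m-2]$ or to a larger element gives something $\ge4m$; and two elements $\ge 2m$ have sum $\ge4m$. So $S$ is closed, with $x=1$, $y=m-1$, $h=2$. Each of the $m-1$ gaps in $(m,2m)$ sees only $m$. In $[2m,3m-2]$ only $2m$ is a sum of two nonzero elements, and all of $[3m,4m-2]$ consists of such sums. So the generators below $3m-1$, and also below $4m-1$, are $m$ and $2m+1,\dots,3m-2$, which is $m-1$ in number. In total $\operatorname{ewt}=3(m-1)=(x+h)y$.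

**(E3)** Here $m=2$ and $x=y=1$, the gaps $>4$ are $5,7,\dots,2g-1$, so $h=g-2$. We computed $\operatorname{ewt}=g-1=(x+h)y$ above.

**(E4)** The only gap $>2m$ is $2m+1$. The sums of two nonzero elements are $2m$ or at least $m+(m+2)=2m+2$, so $S$ is closed. Here $x=m-1$ and $y=h=1$. The gap $m+1$ sees only $m$, and $2m+1$ sees the $x$ generators in $[m,2m)$ and nothing else, as $2m$ is not a generator. So $\operatorname{ewt}=1+x=(x+h)y$.

**(E5)** The sums of $4$s and $6$s are $0,4,6,8,\dots$, and $2w\ge18$ is already among them. Hence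
$$\langle4,6,w\rangle=\{0,4,6,8,\dots\}\cup\{w\}\cup\{w+4,w+6,\dots\}.$$
So $m=4$, $A=\{0,2\}$ and $x=y=2$. The gaps in $(4,8)$ are $5,7$, and the gaps $>8$ are the odd numbers from $9$ to $w-2$ together with $w+2$, so $h=(w-7)/2$. The generators are $4,6,w$. Above $4$ there are $h+2$ gaps, above $6$ there are $h+1$, and above $w$ there is one. So $\operatorname{ewt}=2h+4=(x+h)y$.

### Equality forces membership in a family

Suppose $\operatorname{ewt}(S)=(x+h)y$, so that equality holds in (4).

**The case $h=0$.** Then $\Delta=0$, so $A=[0,x-1]$, and $S$ is (E0).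

**Case I: $h\ge1$ and $|D_b|\ge x$ for every gap $b>2m$.** The plan is to show that all gaps above $2m$ lie in the single class $m-1$. The left side of (4) is $\le0\le\Delta$, so both sides are $0$: $\Delta=0$ and $|D_b|=x$ for all gaps $b>2m$. Hence $A=[0,x-1]$, $B=[x,m-1]$ and $A+A=[0,2x-2]$. As $D_F\subseteq D_b$ and the sizes agree, all $D_b$ equal $D_F$.

Let $c$ be the class of $F$. Then $c\in B$, and $c\notin A+A$ by Fact 3, so $c\ge2x-1$; in particular $m\ge c+1\ge2x$. Now $[x,2x-2]\subseteq B\cap(A+A)\subseteq D_F$, and $c\in D_F$ because a generator of class $c$ exceeds $F$. These are already $x$ elements, so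
$$D_F=[x,2x-2]\cup\{c\}.$$

Let $b>2m$ be any gap. A generator of the class of $b$ exceeds $b$, so this class lies in $D_b=D_F$; and by Fact 3 it is not in $[x,2x-2]$. So it is $c$. Thus all gaps $>2m$ have class $c$. If such a gap is reduced by $m$ and stays above $2m$, it remains outside $S$. So the gaps $>2m$ are exactly $2m+c+lm$, $0\le l<h$.

Put $b_0=2m+c$, and let $j\in[2x-1,m-1]\setminus\{c\}$. Then $j\in B\setminus D_{b_0}$, so class $j$ contains a generator in $(2m,2m+c)$. The only number of class $j$ in $(2m,3m)$ is $2m+j$, so this generator is $2m+j$ and $j<c$. If $c<m-1$, then $j=m-1$ would be allowed here and would give $m-1<c$, which is absurd. So $c=m-1$: the gaps $>2m$ are $3m-1,4m-1,\dots,(h+2)m-1$, and $[2m,3m-2]\subseteq S$. Three subcases remain.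

* $x\ge2$: then $m+1\in S$, so $(m+1)+(3m-2)=4m-1\in S$. Hence $h=1$, and as $m\ge2x$, $S$ is (E1).
* $x=1$, $m\ge3$: then $2m+1\in[2m,3m-2]\subseteq S$, so $(2m+1)+(3m-2)=5m-1\in S$. Hence $h\le2$, and $S$ is (E1) for $h=1$ and (E2) for $h=2$.
* $x=1$, $m=2$: then $S=\langle2,2g+1\rangle$ with $h=g-2\ge1$. For $h=1$ this is $\langle2,7\rangle=\{0,2,4\}\cup[6,\infty)$, which is (E1) with $m=2$, $x=1$. For $h\ge2$ it is (E3).

**Case II: some gap $b>2m$ has $|D_b|<x$.** We use the notation $b^*,b_r,c_r,z,\nu$ of the preceding section and put $q=z+\nu$, so that $1\le z\le q\le x-1$. The plan is to read off the exact shape of $A$ from equality, and then to force $q=z=1$.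

*The shape of $A$.* From (5) and Lemma 2,
$$\sum_{b>2m}(x-|D_b|)\le z(x-q)\le\sum_{i\ge q}\delta_i\le\Delta,$$
and the two ends are equal. So $\delta_i=0$ for $i<q$ and $\delta_i=z$ for $q\le i\le x-1$. Since $a_i=i+\delta_i$,
$$A=[0,q-1]\cup[q+z,x+z-1],\qquad B=[q,q+z-1]\cup[x+z,m-1].$$
Moreover $B\cap(A+A)\subseteq D\setminus\{c_1,\dots,c_z\}$, so $|B\cap(A+A)|\le\nu=q-z$.

*Excluding $z\le q-1$.* Suppose $z\le q-1$. Then $[q,q+z-1]\subseteq[0,2q-2]\subseteq A+A$. As $c_r\notin A+A$, every $c_r$ lies in $[x+z,m-1]$. Adding $[0,q-1]$ to $[q+z,x+z-1]$, which is nonempty since $q\le x-1$, we get $[q+z,x+z+q-2]\subseteq A+A$. So $c_r\ge x+z+q-1$. Since $z\ge1$ there is at least one $c_r$, so $m-1\ge x+z+q-1$. Therefore $[x+z,x+z+q-2]$ consists of $q-1$ elements of $B\cap(A+A)$, in addition to the $z$ elements of $[q,q+z-1]$. Hence $z+q-1\le q-z$, that is, $2z\le1$, a contradiction.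

*Forcing $q=1$.* So $z=q$, $\nu=0$ and $B\cap(A+A)=\emptyset$. If $q\ge2$, then $q\in[0,2q-2]\subseteq A+A$ and $q\in B$, a contradiction. So $q=z=1$, $|D_F|=1$, and
$$A=\{0\}\cup[2,x],\qquad x\ge2,\qquad B=\{1\}\cup[x+1,m-1].$$

*Bounding $m$.* Note $m\ge x+1$, because $x\in A$. If $x\ge3$, then $x+1=2+(x-1)\in A+A$, so $x+1\notin B$, so $m=x+1$. If $x=2$, then $4=2+2\in A+A$, so $4\notin B$, so $m\le4$, that is, $m\in\{3,4\}$. So either $m=x+1$, or $x=2$ and $m=4$.

*The subcase $m=x+1$.* Here $m\ge 3$ and $B=\{1\}$, so all gaps $>2m$ have class $1$, and $|D_b|\le1<x$ for each of them. So $b^*$ is the least gap $>2m$, all gaps $>2m$ are among $b_1,\dots,b_z$, and $h=z=1$. Thus $F$ is the only gap $>2m$. If $F$ were $2m+1+lm$ with $l\ge1$, then $2m+1$ would be a second one; so $F=2m+1$, and $S$ is (E4).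

*The subcase $x=2$, $m=4$.* Here $A=\{0,2\}$ and $B=\{1,3\}$. Let $c$ be the class of $F$; since $c\in D_F$ and $|D_F|=1$, we have $D_F=\{c\}$. The other class $\bar c\in B$ is not in $D_F$, so it contains a generator $w$ with $8<w<F$. Let $b$ be any gap $>w$. It has class in $B$ by Fact 2, and not $\bar c$, since otherwise $b=w+4l\in S$; so it has class $c$. Also $\bar c\notin D_b$ because $w<b$, so $|D_b|\le1<x$. So $b\ge b^*$, and since $z=1$ we get $b=F$. Thus $F$ is the only gap $>w$.

The classes $1$ and $3$ differ by $2$ mod $4$, so $w+2$ has class $c$; and $F>w$ has class $c$, so $F\ge w+2$. If $w+2\in S$, then $F=w+2+4l\in S$, which is false. So $w+2$ is a gap $>w$, and $F=w+2$. Now we know $S$. The even elements are $0,4,6,8,\dots$, since $A=\{0,2\}$. In class $\bar c$, the elements are $w,w+4,\dots$, because $w$ is a generator and so $w-4\notin S$. In class $c$, they are $w+6,w+10,\dots$, because $w+2\notin S$ and $w+2$ is the largest gap. So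
$$S=\{0,4,6,8,\dots\}\cup\{w\}\cup\{w+4,w+6,\dots\}=\langle4,6,w\rangle,$$
and $w>8$ is odd, so $w\ge9$: this is (E5). **Theorem C** is proved. $\blacksquare$

## Optimizing $(x+h)y$: the extremal semigroups in each genus

**Step 1: the inequality.** We maximize the bound of Theorem A under the constraint (1). Put $N=g+1$, $X=x+h$, $Y=y$. By (1), $N=X+2Y$, so Theorem A gives
$$\operatorname{ewt}(S)\le XY=\frac{N^2-(X-2Y)^2}{8}\le\frac{(g+1)^2}{8}.$$
As $\operatorname{ewt}(S)$ is an integer, $\operatorname{ewt}(S)\le\lfloor(g+1)^2/8\rfloor$.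

**Step 2: when it is an equality.** This step reduces the question to a short check on the families of Theorem C. Suppose $\operatorname{ewt}(S)=\lfloor N^2/8\rfloor$. Then the integer $XY$ satisfies $\lfloor N^2/8\rfloor\le XY\le N^2/8$, so $\operatorname{ewt}(S)=XY=\lfloor N^2/8\rfloor$. Moreover $(X-2Y)^2=N^2-8XY<8$, so $|X-2Y|\le2$. Conversely, if $\operatorname{ewt}(S)=XY$ and $|X-2Y|\le2$, then $0\le N^2-8XY\le4<8$, so $XY=\lfloor N^2/8\rfloor$. With Theorem C,
$$\operatorname{ewt}(S)=\lfloor (g+1)^2/8\rfloor\iff S\text{ is on the list of Theorem C and }|X-2Y|\le2.\tag{6}$$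

**Step 3: for $g\ge10$ only (E0) survives.** Let $g\ge10$ and let $S$ satisfy (6). Then $11\le N=X+2Y\le4Y+2$, so $Y\ge3$. In (E3) and (E4) we have $Y=1$, and in (E5) $Y=2$; these are excluded. In (E2), $X=3\ge2Y-2$ gives $Y\le2$; excluded. In (E1), $Y=m-x\ge x$ and $X=x+1$, so $2Y-2\le X=x+1\le Y+1$. Hence $Y\le3$ and $N=X+2Y\le3Y+1\le10$; excluded.

**Step 4: the surviving semigroups are Castelnuovo.** We must show that $[m,m+x-1]$ generates everything from $2m$ on. Let $S$ be (E0) with $|x-2y|\le2$ and $y\ge3$. Then $x\ge2y-2\ge y+1$, so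
$$2(x-1)\ge y+(x-1)=m-1.$$
Hence for $k\ge2$ we have $k(m+x-1)\ge km+2(x-1)\ge(k+1)m-1$. The sums of $k$ elements of $[m,m+x-1]$ fill the interval $[km,k(m+x-1)]$, so for $k\ge2$ these intervals cover $[2m,\infty)$. Therefore
$$\langle m,m+1,\dots,m+x-1\rangle=\{0\}\cup[m,m+x-1]\cup[2m,\infty)=S,$$
that is, $S=S_{r,d}$ with $r=x$ and $d=m+x-1$. Here $r\ge2y-2\ge4$, and $d\ge2r-1$ since $m\ge x$. So $S$ is Castelnuovo. As $h=0$, (1) gives $x=g+1-2y$, so
$$r=g+1-2y,\qquad m=x+y=g+1-y,\qquad d=m+x-1=2g+1-3y,$$
and $|g+1-4y|=|x-2y|\le2$.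

**Step 5: the converse and the count.** We check that every admissible $y$ occurs. Let $g\ge10$ and let $y$ be an integer with $|g+1-4y|\le2$. Then $4y\ge g-1\ge9$, so $y\ge3$. Put $x=g+1-2y$ and $m=x+y$. Then $x-2y=g+1-4y$, so $|x-2y|\le2$ and $4\le 2y-2\le x\le m$. The (E0) semigroup with these $m,x$ has genus $(m-1)+y=x+2y-1=g$. By the computation in Step 4 it equals $S_{r,d}$ with $r=x=g+1-2y$ and $d=m+x-1=2g+1-3y$, and by (6) it attains equality. Different $y$ give different multiplicities $g+1-y$, hence different semigroups. The number of integers $y$ with $|g+1-4y|\le2$ is two if $g+1\equiv2\pmod4$, that is, $g\equiv1\pmod 4$, and one otherwise. **Theorem B** is proved, and with it the conjecture. $\blacksquare$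

**Step 6: small genera.** For **Corollary D** we apply (6) to each family. The family (E0), with $X=x$, contributes the semigroups with $|x-2y|\le2$.

* (E1): $X=x+1$ and $Y=m-x\ge x$. The condition $X\le2Y+2$ is automatic, and $2Y\le X+2=x+3$ together with $Y\ge x$ gives $x\le3$ and $(x,Y)=(1,1),(1,2),(2,2),(3,3)$. With $m=x+Y$ these are $\{0,2,4\}\cup[6,\infty)=\langle2,7\rangle$, $\{0,3,6,7\}\cup[9,\infty)=\langle3,7,11\rangle$, $\{0,4,5,8,9,10\}\cup[12,\infty)=\langle4,5\rangle$ and $\{0,6,7,8\}\cup[12,16]\cup[18,\infty)=\langle6,7,8\rangle$.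
* (E2): $X=3$ and $Y=m-1\ge2$, and $2Y\le5$, so $Y=2$ and $m=3$: $\{0,3,6,7,9,10\}\cup[12,\infty)=\langle3,7\rangle$.
* (E3): $X=g-1$ and $Y=1$, so $g-1\le4$ and $g=4,5$: $\langle2,9\rangle$, $\langle2,11\rangle$.
* (E4): $X=m$ and $Y=1$, so $m\le4$: $\{0,3,5,6\}\cup[8,\infty)=\langle3,5\rangle$ and $\{0,4,6,7,8\}\cup[10,\infty)=\langle4,6,7\rangle$.
* (E5): $X=2+h$ and $Y=2$, so $|h-2|\le2$; as $h=(w-7)/2\ge1$, this means $1\le h\le4$, that is, $w=9,11,13,15$.

This is the stated list. Finally, $\langle4,6,15\rangle$ has the gaps $1,2,3,5,7,9,11,13,17$, so $g=9$. The generators $4,6,15$ lie below $6,5,1$ gaps, so $\operatorname{ewt}=12=\lfloor100/8\rfloor$. Its minimal generators do not form an interval, so it is not Castelnuovo, and the hypothesis $g\ge10$ cannot be weakened. $\blacksquare$
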